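\title{Isomorphic generic graded contractions are equivalent via normalization}

\begin{abstract}
A generic graded contraction rescales the bracket of every Lie algebra graded by an abelian group $G$ by a function of the degrees. We prove the conjecture of Weimar-Woods, for every field $\mathbb F$ and every abelian group $G$: if two contractions turn each $G$-graded Lie algebra into graded-isomorphic algebras, then they differ by a rescaling of the homogeneous components. One test algebra suffices, namely $S\otimes\mathbb F[G]$ for an explicit Lie algebra $S$ of dimension $8$. We deduce a description of the isomorphism classes of contractions with a given support, and we show that for $G=(\mathbb Q,+)$ and $\mathbb F=\mathbb Q$ finite-dimensional test algebras do not suffice.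
\end{abstract}

\section{Graded contractions and normalization}\label{sec:intro}

Let $\mathbb F$ be a field and $G$ an abelian group, written multiplicatively. A Lie algebra over $\mathbb F$ is a vector space with a bilinear bracket that satisfies $[x,x]=0$ and the Jacobi identity. It is \emph{$G$-graded} if it is written as a direct sum of subspaces $\mathfrak L=\bigoplus_{g\in G}\mathfrak L_g$ with $[\mathfrak L_g,\mathfrak L_h]\subseteq\mathfrak L_{gh}$. For a map $\varepsilon\colon G\times G\to\mathbb F$, let $\mathfrak L^\varepsilon$ be the graded vector space $\mathfrak L$ with the bilinear product determined by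
\[
[x,y]^\varepsilon=\varepsilon(g,h)\,[x,y]\qquad(x\in\mathfrak L_g,\ y\in\mathfrak L_h).
\]
The map $\varepsilon$ switches off the brackets $[\mathfrak L_g,\mathfrak L_h]$ for the pairs $(g,h)$ outside its \emph{support} $\{(g,h):\varepsilon(g,h)\ne0\}$ and rescales the others. The result is a $G$-graded algebra, but it need not be a Lie algebra. We call $\varepsilon$ a \emph{(generic) graded contraction} if $\mathfrak L^\varepsilon$ is a Lie algebra for every $G$-graded Lie algebra $\mathfrak L$ over $\mathbb F$. This condition can be read off from $\varepsilon$.

\begin{lemma}\label{lem:identities}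
A map $\varepsilon\colon G\times G\to\mathbb F$ is a graded contraction if and only if, for all $g,h,k\in G$,
\begin{equation}\label{eq:contraction}
\varepsilon(g,h)=\varepsilon(h,g),\qquad \varepsilon(g,h)\,\varepsilon(gh,k)=\varepsilon(h,k)\,\varepsilon(hk,g).
\end{equation}
\end{lemma}

\begin{proof}
For $x,y,z$ of degrees $g,h,k$, the Jacobi sum in $\mathfrak L^\varepsilon$ is
\[
a\,[[x,y],z]+b\,[[y,z],x]+c\,[[z,x],y],
\]
where $a=\varepsilon(g,h)\varepsilon(gh,k)$, $b=\varepsilon(h,k)\varepsilon(hk,g)$ and $c=\varepsilon(k,g)\varepsilon(kg,h)$. Assume \eqref{eq:contraction}. Applied to $(g,h,k)$ and to $(h,k,g)$, it gives $a=b=c$, so the sum vanishes. For $x=\sum x_g$, the terms of $[x,x]^\varepsilon=\sum\varepsilon(g,h)[x_g,x_h]$ with $g=h$ vanish, and the terms for $(g,h)$ and $(h,g)$ cancel.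

Conversely, let $\mathfrak L$ be the free associative algebra on $x,y,z$, graded by giving these letters the degrees $g,h,k$, with the commutator as bracket. Since $[x,y]\neq0$, anticommutativity of $\mathfrak L^\varepsilon$ gives $\varepsilon(g,h)=\varepsilon(h,g)$. By the Jacobi identity in $\mathfrak L$, the sum above equals $(a-c)[[x,y],z]+(b-c)[[y,z],x]$. The monomial $yxz$ occurs only in $[[x,y],z]$ and $yzx$ only in $[[y,z],x]$, so the sum vanishes only if $a=c=b$.
\end{proof}

There are two natural ways to say that two contractions are the same. The first compares their effect. A \emph{graded isomorphism} $\mathfrak L^\varepsilon\to\mathfrak L^{\varepsilon'}$ is an algebra isomorphism that maps each $\mathfrak L_g$ onto $\mathfrak L_g$. Graded contractions $\varepsilon,\varepsilon'$ are \emph{isomorphic}, $\varepsilon\simeq\varepsilon'$, if such an isomorphism exists for every $G$-graded Lie algebra $\mathfrak L$ over $\mathbb F$. The second compares the functions. For $\lambda\colon G\to\mathbb F^\times$ put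
\[
\partial\lambda(g,h)=\frac{\lambda(g)\lambda(h)}{\lambda(gh)}.
\]
Maps $\varepsilon,\varepsilon'\colon G\times G\to\mathbb F$ are \emph{equivalent via normalization}, $\varepsilon\sim_{\rm n}\varepsilon'$, if $\varepsilon'=\varepsilon\cdot\partial\lambda$ (pointwise product) for some $\lambda$. This is an equivalence relation because $\partial(\lambda\mu)=\partial\lambda\cdot\partial\mu$. It records what happens when each homogeneous component is rescaled, and this gives the known implication from $\sim_{\rm n}$ to $\simeq$.

\begin{lemma}\label{lem:easy}
Let $\varepsilon\colon G\times G\to\mathbb F$ be any map, let $\varepsilon'=\varepsilon\cdot\partial\lambda$, and let $\mathfrak L$ be a $G$-graded Lie algebra. The map $\varphi$ that acts on $\mathfrak L_g$ as multiplication by $\lambda(g)^{-1}$ is a graded isomorphism $\mathfrak L^\varepsilon\to\mathfrak L^{\varepsilon'}$.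
\end{lemma}

\begin{proof}
For $x\in\mathfrak L_g$ and $y\in\mathfrak L_h$,
\[
[\varphi x,\varphi y]^{\varepsilon'}=\frac{\varepsilon'(g,h)}{\lambda(g)\lambda(h)}[x,y]=\frac{\varepsilon(g,h)}{\lambda(gh)}[x,y]=\varphi\bigl([x,y]^\varepsilon\bigr).\qedhere
\]
\end{proof}

\begin{example}\label{ex:Z2}
Let $G=\mathbb Z/2=\{0,1\}$, written additively. A symmetric $\varepsilon$ is a triple $(a,b,c)=(\varepsilon(0,0),\varepsilon(0,1),\varepsilon(1,1))$. For symmetric $\varepsilon$ the second identity in \eqref{eq:contraction} is unchanged when $g$ and $k$ are exchanged, and it is trivial for $g=k$. This leaves $(g,h,k)=(0,0,1)$ and $(0,1,1)$, which give $ab=b^2$ and $bc=ac$. So the contractions are the triples $(a,a,c)$ and $(a,0,0)$. Normalization with $\lambda(0)=s$, $\lambda(1)=t$ sends $(a,b,c)$ to $(sa,sb,t^2c/s)$. The classes for $\sim_{\rm n}$ are therefore represented by $(0,0,0)$, $(1,0,0)$, $(0,0,1)$, $(1,1,0)$, and by $\varepsilon_c=(1,1,c)$ with $c\in\mathbb F^\times$ taken modulo squares.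

For $\mathbb F=\mathbb R$, let $\mathfrak L=\mathbb R^3$ with the cross product, $\mathfrak L_0=\mathbb Re_3$ and $\mathfrak L_1=\mathbb Re_1+\mathbb Re_2$. The contraction $(1,1,0)$ turns $\mathfrak L_1$ into an abelian ideal that $e_3$ rotates: this is the Lie algebra of rigid motions of the plane. In $\mathfrak L^{\varepsilon_{-1}}$ the vector $e_2-e_3$ is an eigenvector of $\operatorname{ad}e_1$ with eigenvalue $1$, while in $\mathfrak L$ every $\operatorname{ad}x$ is skew-symmetric and has no nonzero real eigenvalue. Thus $\varepsilon_{-1}\not\simeq\varepsilon_1$, in agreement with $\varepsilon_{-1}\not\sim_{\rm n}\varepsilon_1$.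
\end{example}

Rescalings of the components are the graded maps that are at hand for all $\mathfrak L$ at once, so one may guess that they account for every isomorphism of contractions. This is the conjecture of Weimar-Woods, which we take from \cite{KK}: \emph{$\varepsilon\simeq\varepsilon'$ if and only if $\varepsilon\sim_{\rm n}\varepsilon'$}. The definition of $\simeq$ does not make the guess evident. It supplies for each $\mathfrak L$ some isomorphism, which may act on $\mathfrak L_g$ by an arbitrary invertible linear map, and it asks for no coherence between the isomorphisms for different $\mathfrak L$. From such data one has to produce a scalar $\lambda(g)$ for every degree $g$. We prove the conjecture with no restriction on the field or the group.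

\begin{theorem}\label{thm:main}
Let $\mathbb F$ be a field, $G$ an abelian group, and $\varepsilon,\varepsilon'$ graded contractions. Then $\varepsilon\simeq\varepsilon'$ if and only if $\varepsilon\sim_{\rm n}\varepsilon'$.
\end{theorem}

Since no coherence is available, we look for one algebra that decides the question by itself. For a Lie algebra $K$, the \emph{loop algebra} of $K$ over $G$ is
\[
K\otimes\mathbb F[G]=\bigoplus_{g\in G}K\otimes g,\qquad [x\otimes g,y\otimes h]=[x,y]\otimes gh .
\]
It is a $G$-graded Lie algebra because the group algebra $\mathbb F[G]$ is commutative and associative; here the commutativity of $G$ is used. Let $S$ be the space of $4\times4$ matrices over $\mathbb F$ whose last two rows are zero. It is closed under matrix multiplication, hence a Lie algebra of dimension $8$ under the commutator.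

\begin{theorem}\label{thm:test}
Let $\mathfrak L=S\otimes\mathbb F[G]$, and let $\varepsilon,\varepsilon'\colon G\times G\to\mathbb F$ be arbitrary maps.
\begin{enumerate}
\item[(a)] There is a graded isomorphism $\mathfrak L^\varepsilon\to\mathfrak L^{\varepsilon'}$ if and only if $\varepsilon\sim_{\rm n}\varepsilon'$.
\item[(b)] Let $\pi\in\operatorname{Aut}(G)$. There is an algebra isomorphism $\mathfrak L^\varepsilon\to\mathfrak L^{\varepsilon'}$ that maps $\mathfrak L_g$ onto $\mathfrak L_{\pi(g)}$ for all $g$ if and only if $\varepsilon\sim_{\rm n}\varepsilon'\circ(\pi\times\pi)$.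
\end{enumerate}
In particular, if $G$ is finite, one graded Lie algebra of dimension $8|G|$ decides isomorphism of all graded contractions.
\end{theorem}

Section~\ref{sec:loop} turns the problem into one about triples of linear maps and shows on two small groups what a test algebra has to provide. Section~\ref{sec:S} studies $S$, and Section~\ref{sec:proof} proves both theorems. Section~\ref{sec:support} describes the isomorphism classes with a given support. Section~\ref{sec:sharp} shows that an infinite-dimensional test algebra cannot always be avoided.

\section{Loop algebras and compatible triples}\label{sec:loop}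

In a loop algebra every component is a copy of $K$, so all values $\varepsilon(g,h)$ are visible, and the components of a graded map are maps from $K$ to itself. We call a triple $(\alpha,\beta,\gamma)$ of linear bijections $K\to K$ \emph{compatible} if
\begin{equation}\label{eq:triple}
[\alpha x,\beta y]=\gamma[x,y]\qquad\text{for all }x,y\in K.
\end{equation}
The triples $(s\,\mathrm{id},t\,\mathrm{id},st\,\mathrm{id})$ with $s,t\in\mathbb F^\times$ are compatible, and so is $(\alpha,\alpha,\alpha)$ for an automorphism $\alpha$. For subspaces $U,W$ we write $[U,W]$ for the span of the brackets $[u,w]$.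

\begin{lemma}\label{lem:loop}
Let $K$ be a Lie algebra with $[K,K]\ne0$, let $\mathfrak L=K\otimes\mathbb F[G]$, let $\varepsilon,\varepsilon'\colon G\times G\to\mathbb F$ be maps, and let $\varphi_g\colon K\to K$ $(g\in G)$ be linear bijections. The map $x\otimes g\mapsto\varphi_g(x)\otimes g$ is an isomorphism $\mathfrak L^\varepsilon\to\mathfrak L^{\varepsilon'}$ if and only if $\varepsilon$ and $\varepsilon'$ have the same support and, for every $(g,h)$ in it, the triple
\[
\Bigl(\varphi_g,\ \varphi_h,\ \frac{\varepsilon(g,h)}{\varepsilon'(g,h)}\,\varphi_{gh}\Bigr)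
\]
is compatible. Every graded isomorphism $\mathfrak L^\varepsilon\to\mathfrak L^{\varepsilon'}$ has this form.
\end{lemma}

\begin{proof}
A linear map that sends each $K\otimes g$ bijectively onto itself is given by such a family $(\varphi_g)$. It preserves products if and only if
\begin{equation}\label{eq:iso}
\varepsilon(g,h)\,\varphi_{gh}[x,y]=\varepsilon'(g,h)\,[\varphi_gx,\varphi_hy]\qquad(g,h\in G,\ x,y\in K).
\end{equation}
Fix $(g,h)$ and assume \eqref{eq:iso}. If $\varepsilon(g,h)=0$, then $\varepsilon'(g,h)[K,K]=0$ because $\varphi_g,\varphi_h$ are surjective, so $\varepsilon'(g,h)=0$. If $\varepsilon'(g,h)=0$, then $\varepsilon(g,h)\varphi_{gh}[K,K]=0$, so $\varepsilon(g,h)=0$ because $\varphi_{gh}$ is injective. When both values are zero, \eqref{eq:iso} is empty for this pair; when both are nonzero, it is the stated compatibility.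
\end{proof}

The next example is the smallest case in which scalars have to be extracted from the maps $\varphi_g$. Let $K_3$ be $\mathbb F^3$ with the cross product, $e_1\times e_2=e_3$, $e_2\times e_3=e_1$, $e_3\times e_1=e_2$. It is a Lie algebra over any field, and $x\times y=0$ only if $x,y$ are linearly dependent.

\begin{example}\label{ex:anchor}
Let $G=\mathbb Z/2$, $c\in\mathbb F^\times$, $\mathfrak L=K_3\otimes\mathbb F[G]$, and let $(\varphi_0,\varphi_1)$ define a graded isomorphism $\mathfrak L^{\varepsilon_1}\to\mathfrak L^{\varepsilon_c}$, in the notation of Example~\ref{ex:Z2}. We show that $c$ is a square. Equation \eqref{eq:iso} for the pair $(0,0)$ says that $\varphi_0$ is an automorphism of $K_3$. Composing with the automorphism $\varphi_0^{-1}\otimes\mathrm{id}$ of $\mathfrak L^{\varepsilon_c}$, we may assume $\varphi_0=\mathrm{id}$. The pair $(0,1)$ now gives $\varphi_1(x\times y)=x\times\varphi_1y$. With $y=x$ we get $x\times\varphi_1x=0$, so every nonzero vector is an eigenvector of $\varphi_1$, and $\varphi_1=t\,\mathrm{id}$ for some $t\in\mathbb F^\times$. The pair $(1,1)$ gives $x\times y=ct^2\,x\times y$, so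 $c=t^{-2}$.
\end{example}

The argument used the neutral degree as an anchor: $\varphi_0$ was an automorphism, and $\varphi_1$ was compared with it. Both steps need pairs $(0,h)$ in the support. When the support is sparse there is no anchor, and the same algebra can miss an invariant.

\begin{example}\label{ex:fail}
Let $G=\mathbb Z/3=\{0,1,2\}$ and $d\in\mathbb F^\times$. Define $\eta_d(1,1)=1$, $\eta_d(2,2)=d$, and $\eta_d=0$ elsewhere. This map is allowed in Theorem~\ref{thm:test}, although it is not a contraction, since \eqref{eq:contraction} fails for $(1,1,2)$. If $\eta_1=\eta_d\cdot\partial\lambda$, then $\lambda(1)^2=\lambda(2)$ and $d\lambda(2)^2=\lambda(1)$, so $d\lambda(1)^3=1$. Hence $\eta_d\not\sim_{\rm n}\eta_1$ when $d$ is not a cube. By Lemma~\ref{lem:loop}, a graded isomorphism $\mathfrak L^{\eta_d}\to\mathfrak L^{\eta_1}$ for $\mathfrak L=K\otimes\mathbb F[G]$ exists as soon as there are compatible triples $(\varphi_1,\varphi_1,\varphi_2)$ and $(\varphi_2,\varphi_2,d\varphi_1)$.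

(i) Let $K=K_3$. A diagonal map $\alpha=\operatorname{diag}(p_1,p_2,p_3)$ lies in the compatible triple $(\alpha,\alpha,\operatorname{diag}(p_2p_3,p_1p_3,p_1p_2))$, as one sees on basis vectors. So $\varphi_1=\operatorname{diag}(d,1,1)$ and $\varphi_2=\operatorname{diag}(1,d,d)$ have the required properties for every $d$.

(ii) Let $K=K_2$ be the Lie algebra with basis $u,v$ and $[u,v]=v$. Take $\varphi_1=\mathrm{id}$, $\varphi_2u=du$, $\varphi_2v=v$. Then $[\varphi_1u,\varphi_1v]=v=\varphi_2[u,v]$ and $[\varphi_2u,\varphi_2v]=dv=d\varphi_1[u,v]$, which suffices because both sides of \eqref{eq:triple} are alternating when $\alpha=\beta$.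

So part (a) of Theorem~\ref{thm:test} fails, for instance over $\mathbb Q$, if $S$ is replaced by $K_3$ or $K_2$.
\end{example}

The two failures have different causes. In $K_3$ the map $\alpha$ in a compatible triple can be far from a multiple of an automorphism. In $K_2$ the equation \eqref{eq:triple} constrains $\gamma$ only on $[K,K]=\mathbb Fv$, so the action of $\varphi_2$ on $u$ is free where $\varphi_2$ appears in the third position, and yet it matters where $\varphi_2$ appears in the first two.

What we need is an algebra $K$ and a nonzero scalar $\sigma(\varphi)$, attached to each map $\varphi$ that occurs in a compatible triple and depending on $\varphi$ alone, such that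
\begin{equation}\label{eq:wish}
\sigma(t\varphi)=t\,\sigma(\varphi)\quad(t\in\mathbb F^\times),\qquad \sigma(\gamma)=\sigma(\alpha)\sigma(\beta)\quad\text{for }(\alpha,\beta,\gamma)\text{ compatible}.
\end{equation}
Applied to the triples of Lemma~\ref{lem:loop}, such a function turns the family $(\varphi_g)$ into a family of scalars with the same compatibilities. Since each triple must be handled separately, the anchor has to lie inside $K$.

\section{The algebra $S$ and the scale of a map}\label{sec:S}

Let $R=M_2(\mathbb F)$, with identity matrix $I$ and matrix units $E_{ij}$. Write the element $\left(\begin{smallmatrix}A&v\\0&0\end{smallmatrix}\right)$ of $S$ as a pair $(A,v)$ with $A,v\in R$. Then $S=R\oplus R$ and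
\[
[(A,v),(B,w)]=(AB-BA,\ Aw-Bv).
\]
The subspace $V=0\oplus R$ is an abelian ideal, on which $(A,v)$ acts by left multiplication by $A$. The projection $x=(A,v)\mapsto\bar x=A$ is a homomorphism onto $R$ with the commutator bracket, and its kernel is $V$. The anchor is the element $e=(I,0)$. We shall use three properties.
\begin{enumerate}
\item[(S1)] $[e,w]=w$ for $w\in V$, and $[e,S]\subseteq V$. In particular $[S,V]=V$.
\item[(S2)] If $x\in S$ and $[x,S]\subseteq V$, then $x\in\mathbb Fe+V$.
\item[(S3)] $[[S,S],V]\neq0$.
\end{enumerate}
Property (S1) is the formula $[e,(B,w)]=(0,w)$. For (S2), the matrix $\bar x$ commutes with all of $R$; commuting with $E_{11}$ makes it diagonal, and commuting with $E_{12}$ makes the diagonal entries equal. For (S3), the element $(E_{12},0)=[(E_{11},0),(E_{12},0)]$ sends $(0,I)$ to $(0,E_{12})$. The same construction with $1\times1$ matrices yields the algebra $K_2$ of Example~\ref{ex:fail}, which has (S1) and (S2) but not (S3).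

To use these properties for a compatible triple, we first need to know that the maps preserve $V$. They are not homomorphisms, so the usual invariance of characteristic ideals is not available. What \eqref{eq:triple} does preserve is the rank of $\operatorname{ad}x=[x,\,\cdot\,]$, and $V$ can be recovered from it.

\begin{lemma}\label{lem:rank}
The set $N=\{x\in S:\operatorname{rank}(\operatorname{ad}x)\le2\}$ spans $V$.
\end{lemma}

\begin{proof}
For $A\in R$, the space $AR$ consists of the matrices whose two columns lie in the column space of $A$, so $\dim AR=2\operatorname{rank}A$. With rows in place of columns, $\dim RA=2\operatorname{rank}A$.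

Let $x=(A,v)$ with $A\ne0$. The image of $\operatorname{ad}x$ consists of the elements $([A,B],Aw-Bv)$. It contains $0\oplus AR$, which lies in $V$, and its projection to $R$ is $[A,R]$. Hence
\[
\operatorname{rank}(\operatorname{ad}x)\ge\dim AR+\dim[A,R].
\]
If $A$ is a scalar matrix, then $AR=R$ and the rank is at least $4$. If $A$ is not scalar, then $[A,R]\neq0$ by the proof of (S2), and $\dim AR\ge2$, so the rank is at least $3$. Thus $N\subseteq V$. For $x=(0,v)$ the image of $\operatorname{ad}x$ is $0\oplus Rv$, of dimension $2\operatorname{rank}v$. So $N$ contains the four elements $(0,E_{ij})$, which span $V$.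
\end{proof}

\begin{remark}
As an $R$-module, $V$ is the sum of two copies of the column space $\mathbb F^2$. The second copy is there for this lemma: in $R\oplus\mathbb F^2$ with the same bracket, both $\operatorname{ad}(I,0)$ and $\operatorname{ad}(0,v)$ for $v\ne0$ have image $0\oplus\mathbb F^2$, so the rank does not separate the anchor from the ideal.
\end{remark}

We now define the scalar. It should be $t$ for $t\,\mathrm{id}$ and $1$ for automorphisms, so the natural candidate is the factor $\sigma$ in an identity $[\varphi x,\varphi w]=\sigma\,\varphi[x,w]$. The point is to choose the pairs $(x,w)$ for which the identity is required: few enough that it can be proved for a map in any of the three positions, and enough to determine $\sigma$.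

\begin{definition}\label{def:scale}
A linear bijection $\varphi\colon S\to S$ is \emph{scaled} if $\varphi(V)=V$ and there is $\sigma\in\mathbb F^\times$ such that
\begin{equation}\label{eq:scale}
[\varphi x,\varphi w]=\sigma\,\varphi[x,w]\qquad\text{for all }x\in[S,S],\ w\in V.
\end{equation}
By (S3) and the injectivity of $\varphi$, the scalar $\sigma$ is unique. We call it the \emph{scale} $\sigma(\varphi)$.
\end{definition}

If $\varphi$ is scaled and $t\in\mathbb F^\times$, then $[t\varphi x,t\varphi w]=t^2\sigma\,\varphi[x,w]=(t\sigma)\,(t\varphi)[x,w]$, so $t\varphi$ is scaled and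
\begin{equation}\label{eq:homog}
\sigma(t\varphi)=t\,\sigma(\varphi).
\end{equation}
For invertible $P,Q\in R$ and $s\in\mathbb F^\times$, the map $(A,v)\mapsto(sPAP^{-1},PvQ)$ has scale $s$, because $sPAP^{-1}\cdot PwQ=s\,P(Aw)Q$. With $P=I$ and $Q=tI$ we see that the scale cannot be read off from the restriction to $V$.

\begin{remark}
One cannot ask \eqref{eq:scale} for all $x\in S$. The space $[S,S]$ consists of the pairs $(A,v)$ with $\operatorname{tr}A=0$, since commutators have trace zero and $E_{12}$, $E_{21}$, $E_{11}-E_{22}$ are commutators. Let $\gamma$ be the identity on $[S,S]$ and multiply $(E_{11},0)$ by $t\in\mathbb F^\times$. Then $(\mathrm{id},\mathrm{id},\gamma)$ is compatible and $\sigma(\gamma)=1$, but for $x=(E_{11},0)$ the identity \eqref{eq:scale} holds with the factor $t$.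
\end{remark}

\begin{proposition}\label{prop:triple}
Let $(\alpha,\beta,\gamma)$ be a compatible triple for $S$. Then $\alpha,\beta,\gamma$ are scaled, and $\sigma(\gamma)=\sigma(\alpha)\sigma(\beta)$.
\end{proposition}

\begin{proof}
The triple $(\beta,\alpha,\gamma)$ is also compatible, since
\[
[\beta x,\alpha y]=-[\alpha y,\beta x]=-\gamma[y,x]=\gamma[x,y].
\]
So each statement proved for $\alpha$ holds for $\beta$ with the roles exchanged.

\emph{Step 1: the maps preserve $V$.} Equation \eqref{eq:triple} reads $\operatorname{ad}(\alpha x)\circ\beta=\gamma\circ\operatorname{ad}x$. As $\beta$ and $\gamma$ are bijective, $\operatorname{ad}(\alpha x)$ and $\operatorname{ad}x$ have the same rank. Thus $x\in N$ if and only if $\alpha x\in N$, so $\alpha(N)=N$, and $\alpha(V)=V$ by Lemma~\ref{lem:rank}. By symmetry $\beta(V)=V$. By (S1),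
\[
\gamma(V)=\gamma[S,V]=[\alpha S,\beta V]=[S,V]=V.
\]

\emph{Step 2: the anchor is preserved up to scalars, modulo $V$.} For $y\in S$ we have $[\alpha e,\beta y]=\gamma[e,y]\in\gamma(V)=V$ by (S1). Since $\beta$ is surjective, (S2) gives $\alpha e\in pe+V$ for some $p\in\mathbb F$. Here $p\neq0$, because $e\notin V$ and $\alpha$ is a bijection with $\alpha(V)=V$. By symmetry $\beta e\in qe+V$ with $q\in\mathbb F^\times$.

\emph{Step 3: the three maps are proportional on $V$.} Let $w\in V$. Then $\beta w\in V$, and $V$ is abelian, so $\gamma w=\gamma[e,w]=[\alpha e,\beta w]=p[e,\beta w]=p\,\beta w$. By symmetry,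
\begin{equation}\label{eq:prop}
\gamma w=p\,\beta w=q\,\alpha w\qquad(w\in V).
\end{equation}
This is the analogue of the comparison of $\varphi_1$ with $\varphi_0$ in Example~\ref{ex:anchor}. Substituting \eqref{eq:prop} into the two compatibility equations, we get for $x\in S$ and $w\in V$
\begin{equation}\label{eq:act}
[\alpha x,\gamma w]=p[\alpha x,\beta w]=p\,\gamma[x,w],\qquad [\beta x,\gamma w]=q[\beta x,\alpha w]=q\,\gamma[x,w].
\end{equation}

\emph{Step 4: the scales of $\alpha$ and $\beta$.} Both $w$ and $[x,w]$ lie in $V$, where $\gamma=q\alpha$. So the first identity in \eqref{eq:act}, divided by $q$, reads $[\alpha x,\alpha w]=p\,\alpha[x,w]$ for all $x\in S$, and in particular for $x\in[S,S]$. Hence $\alpha$ is scaled with $\sigma(\alpha)=p$. By symmetry $\sigma(\beta)=q$.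

\emph{Step 5: the scale of $\gamma$.} On $[S,S]$ the map $\gamma$ is expressed through $\alpha$ and $\beta$, and the Jacobi identity transfers \eqref{eq:act} to it. For $x,y\in S$ and $w\in V$,
\begin{align*}
[\gamma[x,y],\gamma w]&=[[\alpha x,\beta y],\gamma w]=[\alpha x,[\beta y,\gamma w]]-[\beta y,[\alpha x,\gamma w]]\\
&=q\,[\alpha x,\gamma[y,w]]-p\,[\beta y,\gamma[x,w]]\\
&=pq\,\gamma\bigl([x,[y,w]]-[y,[x,w]]\bigr)=pq\,\gamma[[x,y],w],
\end{align*}
where \eqref{eq:act} is applied first to $w$ and then to $[y,w],[x,w]\in V$. By linearity, \eqref{eq:scale} holds for $\gamma$ on all of $[S,S]$ with the factor $pq$.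
\end{proof}

No step divides by an integer or uses the size of $\mathbb F$, so the proposition holds over every field, including characteristic $2$ and finite fields.

\section{Proofs of the theorems}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:test}]
(a) If $\varepsilon\sim_{\rm n}\varepsilon'$, Lemma~\ref{lem:easy} gives the isomorphism. Conversely, let a graded isomorphism $\mathfrak L^\varepsilon\to\mathfrak L^{\varepsilon'}$ be given by the family $(\varphi_g)$. By Lemma~\ref{lem:loop}, $\varepsilon$ and $\varepsilon'$ have the same support $T$. Put $\mu(g)=\sigma(\varphi_g)$ if $\varphi_g$ is scaled, and $\mu(g)=1$ otherwise. The value $\mu(g)$ depends only on $\varphi_g$, not on a triple in which $\varphi_g$ occurs or on its position there.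

Let $(g,h)\in T$ and $r=\varepsilon(g,h)/\varepsilon'(g,h)$. The triple $(\varphi_g,\varphi_h,r\varphi_{gh})$ is compatible, so its three maps are scaled by Proposition~\ref{prop:triple}. Then $\varphi_{gh}=r^{-1}(r\varphi_{gh})$ is scaled as well, and \eqref{eq:homog} and the proposition give $r\mu(gh)=\mu(g)\mu(h)$. With $\lambda(g)=\mu(g)^{-1}$ this reads
\[
\varepsilon'(g,h)=\varepsilon(g,h)\,\frac{\mu(gh)}{\mu(g)\mu(h)}=\varepsilon(g,h)\,\partial\lambda(g,h).
\]
For $(g,h)\notin T$ both sides are zero. Hence $\varepsilon\sim_{\rm n}\varepsilon'$. The second case in the definition of $\mu$ can occur only for a degree $k$ that is none of $g$, $h$, $gh$ for any $(g,h)\in T$, and there the value of $\mu$ plays no role.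

(b) Let $\varepsilon''=\varepsilon'\circ(\pi\times\pi)$, and define $\psi(x\otimes g)=x\otimes\pi^{-1}(g)$. Then
\[
[\psi(x\otimes g),\psi(y\otimes h)]^{\varepsilon''}=\varepsilon'(g,h)\,[x,y]\otimes\pi^{-1}(gh)=\psi\bigl([x\otimes g,y\otimes h]^{\varepsilon'}\bigr),
\]
so $\psi$ is an algebra isomorphism $\mathfrak L^{\varepsilon'}\to\mathfrak L^{\varepsilon''}$ that maps $\mathfrak L_{\pi(g)}$ onto $\mathfrak L_g$. Composition with $\psi$ is a bijection from the isomorphisms in (b) to the graded isomorphisms $\mathfrak L^\varepsilon\to\mathfrak L^{\varepsilon''}$. Now apply (a).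
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $\varepsilon\sim_{\rm n}\varepsilon'$, then $\varepsilon\simeq\varepsilon'$ by Lemma~\ref{lem:easy}. If $\varepsilon\simeq\varepsilon'$, apply the definition to the $G$-graded Lie algebra $S\otimes\mathbb F[G]$ and use Theorem~\ref{thm:test}(a).
\end{proof}

The identities \eqref{eq:contraction} were not used; they only ensure that the algebras being compared are Lie algebras. The antisymmetry and the Jacobi identity that the proof needs are those of $S$.

\section{Contractions with a given support}\label{sec:support}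

Theorem~\ref{thm:main} replaces a condition on all graded Lie algebras by a computation in an abelian group. For full support this group is a familiar one. Recall that for abelian groups $G$ and $M$, written multiplicatively, $\operatorname{Ext}^1_{\mathbb Z}(G,M)$ is the group of equivalence classes of extensions $1\to M\to E\to G\to1$ with $E$ abelian. A set-theoretic section $s\colon G\to E$ defines $c\colon G\times G\to M$ by $s(g)s(h)=c(g,h)s(gh)$. Commutativity and associativity of $E$ make $c$ a \emph{symmetric $2$-cocycle}:
\[
c(g,h)=c(h,g),\qquad c(g,h)\,c(gh,k)=c(h,k)\,c(g,hk).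
\]
Replacing $s$ by $\lambda s$ with $\lambda\colon G\to M$ multiplies $c$ by the \emph{coboundary} $\partial\lambda$. It is a standard fact that this construction identifies $\operatorname{Ext}^1_{\mathbb Z}(G,M)$ with the group of symmetric $2$-cocycles modulo coboundaries.

\begin{corollary}\label{cor:support}
Let $T\subseteq G\times G$ be the support of some graded contraction, let $Z_T$ be the set of graded contractions with support exactly $T$, and let $\mathbf 1_T$ be the indicator function of $T$. Under pointwise multiplication $Z_T$ is an abelian group with identity $\mathbf 1_T$. The isomorphism classes of graded contractions with support $T$ are in bijection with $Z_T/B_T$, where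
\[
B_T=\{\mathbf 1_T\cdot\partial\lambda:\lambda\in(\mathbb F^\times)^G\}.
\]
Contractions with different supports are never isomorphic. For $T=G\times G$ one has $Z_T/B_T\cong\operatorname{Ext}^1_{\mathbb Z}(G,\mathbb F^\times)$.
\end{corollary}

\begin{proof}
Let $\varepsilon\in Z_T$. In each instance of \eqref{eq:contraction} the two sides are equal, so they are both zero or both nonzero, and which case occurs depends only on $T$. For $\mathbf 1_T$ the two sides are then both $0$ or both $1$, so $\mathbf 1_T\in Z_T$. Let $\varepsilon^*$ equal $1/\varepsilon$ on $T$ and $0$ elsewhere. In each instance its two sides are both zero, or they are the inverses of the two equal sides for $\varepsilon$; so $\varepsilon^*\in Z_T$, and $\varepsilon\varepsilon^*=\mathbf 1_T$. The identities \eqref{eq:contraction} are preserved by pointwise products, and a product of two maps with support $T$ has support $T$. Thus $Z_T$ is a group.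

The map $\partial\lambda$ is symmetric, and both sides of the second identity in \eqref{eq:contraction} equal $\lambda(g)\lambda(h)\lambda(k)/\lambda(ghk)$. So $\lambda\mapsto\mathbf 1_T\cdot\partial\lambda$ is a homomorphism $(\mathbb F^\times)^G\to Z_T$ with image $B_T$. Since $\varepsilon\cdot\partial\lambda=\varepsilon\cdot(\mathbf 1_T\cdot\partial\lambda)$, the $\sim_{\rm n}$-class of $\varepsilon$ is the coset $\varepsilon B_T$. By Theorem~\ref{thm:main} this coset is the isomorphism class of $\varepsilon$, and it lies in $Z_T$, which also proves the statement on different supports. For $T=G\times G$, the elements of $Z_T$ are the symmetric $2$-cocycles with values in $\mathbb F^\times$ and those of $B_T$ are the coboundaries.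
\end{proof}

For $G=\mathbb Z/2$ and full support, the quotient is the group $\mathbb F^\times/(\mathbb F^\times)^2$ found in Example~\ref{ex:Z2}.

\section{Finite-dimensional test algebras}\label{sec:sharp}

For finite $G$, Theorem~\ref{thm:test} shows that the relation $\simeq$ does not change if only finite-dimensional algebras are admitted in its definition. For infinite $G$ the algebra $S\otimes\mathbb F[G]$ is infinite-dimensional, and one may ask whether the family of all finite-dimensional algebras could replace it. A finite-dimensional algebra sees $\varepsilon$ only on a finitely generated subgroup, so the obstruction to look for is a cocycle that is a coboundary on each such subgroup but not on $G$. Let $\mathbf 1$ denote the constant contraction, for which $\mathfrak M^{\mathbf 1}=\mathfrak M$.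

\begin{proposition}\label{prop:sharp}
Let $G=(\mathbb Q,+)$ and $\mathbb F=\mathbb Q$. There is a graded contraction $\varepsilon$ such that $\mathfrak M^\varepsilon$ is graded-isomorphic to $\mathfrak M$ for every finite-dimensional $G$-graded Lie algebra $\mathfrak M$, but $\varepsilon\not\sim_{\rm n}\mathbf 1$.
\end{proposition}

\begin{proof}
\emph{Construction.} Let $D\subset\mathbb Q$ be the group of fractions whose denominator is a power of $2$, and $O\subset\mathbb Q$ the group of fractions with odd denominator. Then $D\cap O=\mathbb Z$. Also $D+O=\mathbb Q$: if $g=m/(2^kn)$ with $n$ odd, choose integers $i,j$ with $in+j2^k=1$, so that $g=mi/2^k+mj/n$. Hence for each $g\in\mathbb Q$ there is a unique $\{g\}\in D$ with $0\le\{g\}<1$ and $g-\{g\}\in O$. The number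
\[
c(g,h)=\{g\}+\{h\}-\{g+h\}
\]
lies in $D$, and it lies in $O$ because it equals $\bigl(g+h-\{g+h\}\bigr)-\bigl(g-\{g\}\bigr)-\bigl(h-\{h\}\bigr)$. So $c(g,h)\in\mathbb Z$, and $g\mapsto\{g\}+\mathbb Z$ is a homomorphism $f\colon\mathbb Q\to\mathbb Q/\mathbb Z$. Put $\varepsilon(g,h)=2^{c(g,h)}\in\mathbb Q^\times$. This map is symmetric, and $c(g,h)+c(g+h,k)=\{g\}+\{h\}+\{k\}-\{g+h+k\}$ is invariant under permutations of $g,h,k$. So \eqref{eq:contraction} holds and $\varepsilon$ is a graded contraction.

\emph{The contraction $\varepsilon$ is not a coboundary.} Suppose $\varepsilon=\partial\lambda$ with $\lambda\colon\mathbb Q\to\mathbb Q^\times$. Let $\nu\colon\mathbb Q^\times\to\mathbb Z$ be the exponent of $2$ in the prime factorization, a homomorphism with $\nu(2)=1$. Applying $\nu$ gives $c(g,h)=\nu\lambda(g)+\nu\lambda(h)-\nu\lambda(g+h)$, so $\tau(g)=\{g\}-\nu\lambda(g)$ is an additive map $\mathbb Q\to\mathbb Q$. Every such map is multiplication by the rational number $r=\tau(1)$. For $g=3^{-n}\in O$ we have $\{g\}=0$, so $r/3^n\in\mathbb Z$ for all $n$, and $r=0$. But $\tau(1/2)\in\frac12+\mathbb Z$ is nonzero, a contradiction.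

\emph{Finite-dimensional algebras do not see $\varepsilon$.} Let $\mathfrak M$ be finite-dimensional. The set of $g$ with $\mathfrak M_g\ne0$ is finite, so it lies in $H=\mathbb Zh_0$ with $h_0=1/n$ for a common denominator $n$. Define the additive map $\tau\colon H\to\mathbb Q$ by $\tau(mh_0)=m\{h_0\}$. For $g=mh_0$, both $\{g\}$ and $\tau(g)$ represent $f(g)=mf(h_0)$, so $\{g\}-\tau(g)\in\mathbb Z$ and $\lambda(g)=2^{\{g\}-\tau(g)}$ is a nonzero rational number. Since $\tau$ is additive, $\varepsilon=\partial\lambda$ on $H\times H$. Regard $\mathfrak M$ as $H$-graded; Lemma~\ref{lem:easy} gives a graded isomorphism $\mathfrak M\to\mathfrak M^\varepsilon$.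
\end{proof}

In the language of Section~\ref{sec:support}, $\varepsilon$ represents a nonzero class in $\operatorname{Ext}^1_{\mathbb Z}(\mathbb Q,\mathbb Q^\times)$ whose restriction to each subgroup $\frac1n\mathbb Z$ is zero. By Theorem~\ref{thm:test}, the algebra $S\otimes\mathbb Q[G]$ distinguishes $\varepsilon$ from $\mathbf 1$, so $\varepsilon\not\simeq\mathbf 1$. The words ``every $G$-graded Lie algebra'' in the definition of $\simeq$ therefore cannot, in general, be restricted to finite-dimensional algebras when $G$ is infinite.

\begin{thebibliography}{1}

\bibitem{KK}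
Mikhail V. Kochetov and Serhii D. Koval,
\emph{Generic graded contractions of Lie algebras},
arXiv:2506.00610 (2025).

\end{thebibliography}
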